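\title{Tensor categories whose objects are determined by their annihilators}

\begin{abstract}
Let $\Bbbk$ be an algebraically closed field of characteristic $p>0$. An object $X$ of a symmetric tensor category over $\Bbbk$ determines a two-sided ideal of the group algebra $\Bbbk S_\infty$, namely the set of elements that act as zero on the tensor powers of $X$. We prove that in a Frobenius exact tensor category of moderate growth this ideal determines $X$ up to isomorphism if and only if the category is a tensor subcategory of the Verlinde category $\mathtt{Ver}_p$, and that these subcategories are incompressible. The main step compares the function algebra of the fundamental group of the category with that of its image in $\mathtt{Ver}_p$; the comparison is a degree count, made possible by the Galois action on the Grothendieck ring and by a Casimir element.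
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Annihilators of objects}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $p>0$. A \emph{tensor category} is a symmetric tensor category over $\Bbbk$ in the sense of Deligne and Etingof--Gelaki--Nikshych--Ostrik: a $\Bbbk$-linear abelian rigid symmetric monoidal category whose objects have finite length, whose morphism spaces are finite-dimensional, and with $\operatorname{End}(\mathbf 1)=\Bbbk$. A \emph{tensor functor} is a $\Bbbk$-linear exact symmetric monoidal functor. A \emph{tensor subcategory} is a full subcategory that contains $\mathbf 1$ and is closed under subquotients, finite direct sums, tensor products and duals.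

Let $S_\infty=\bigcup_nS_n$ be the group of finitary permutations of $\mathbb Z_{>0}$, where $S_n$ permutes $\{1,\dots,n\}$, so that $\Bbbk S_\infty=\bigcup_n\Bbbk S_n$. For an object $X$ of a tensor category $\mathcal C$, the symmetry of $\mathcal C$ gives an action of $\Bbbk S_n$ on $X^{\otimes n}$. For $X\neq0$ the \emph{annihilator} $\operatorname{TAnn}_{\mathcal C}(X)\subset\Bbbk S_\infty$ consists of the elements $f\in\Bbbk S_n$, $n\ge1$, that act as zero on $X^{\otimes n}$. This does not depend on the choice of $n$, because $f$ acts on $X^{\otimes m}$, $m\ge n$, as the tensor product of its action on $X^{\otimes n}$ with an identity, and a tensor product of nonzero morphisms is nonzero. We put $\operatorname{TAnn}_{\mathcal C}(0)=\Bbbk S_\infty$. The annihilator is a two-sided ideal. It lists the multilinear identities that $X$ satisfies: for example, $\operatorname{TAnn}(\mathbf 1)$ is the kernel of the trivial character $\Bbbk S_\infty\to\Bbbk$, and for $p\ne2$ the annihilator of the odd line in the category of supervector spaces is the kernel of the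 sign character. We say that $\mathcal C$ has \emph{moderate growth} if $\operatorname{TAnn}_{\mathcal C}(X)$ is never the zero ideal.

For $f\in\Bbbk S_m$ and $g\in\Bbbk S_n$ let $f\bullet g\in\Bbbk S_{m+n}$ be the image of $f\otimes g$ under $\Bbbk(S_m\times S_n)\hookrightarrow\Bbbk S_{m+n}$, where $S_n$ permutes $\{m+1,\dots,m+n\}$. Other choices of $m$ and $n$ change $f\bullet g$ by a conjugation, so the condition $f\bullet g\in I$ makes sense for a two-sided ideal $I$. The ideal $I$ is \emph{T-prime} if $f\bullet g\in I$ implies $f\in I$ or $g\in I$; the whole algebra is allowed, and $\operatorname{TSpec}\Bbbk S_\infty$ denotes the set of T-prime ideals. Since $f\bullet g$ acts on $X^{\otimes(m+n)}$ as the tensor product of the actions of $f$ and $g$, every annihilator is T-prime. With $M^\oplus(\mathcal C)$ the semiring of isomorphism classes of objects under $\oplus$ and $\otimes$, we obtain the \emph{annihilator map}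
\[
\operatorname{TAnn}_{\mathcal C}\colon M^\oplus(\mathcal C)\to\operatorname{TSpec}\Bbbk S_\infty,\qquad[X]\mapsto\operatorname{TAnn}_{\mathcal C}(X).
\]

\subsection{The question and the results}

A tensor functor $\Phi\colon\mathcal C\to\mathcal C'$ is faithful and carries the action of $f\in\Bbbk S_n$ on $X^{\otimes n}$ to its action on $\Phi(X)^{\otimes n}$. Hence
\begin{equation}\label{eq:invariance}
\operatorname{TAnn}_{\mathcal C}(X)=\operatorname{TAnn}_{\mathcal C'}(\Phi(X)).
\end{equation}
So the annihilator cannot separate two objects that some tensor functor identifies. For the representations of a finite group, the forgetful functor to the category $\mathtt{Vec}$ of finite-dimensional vector spaces shows that the annihilator of a representation depends only on its dimension. One is led to guess that the annihilator map is injective only for categories that no tensor functor can make smaller. A tensor category $\mathcal C$ is called \emph{incompressible} if every tensor functor from $\mathcal C$ to a tensor category is an equivalence onto a tensor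 subcategory.

The guess can be tested on the categories that have a tensor functor to the Verlinde category $\mathtt{Ver}_p$, the semisimplification of $\operatorname{Rep}_\Bbbk(\mathbb Z/p)$, whose structure is recalled in Section~\ref{sec:ver}. A tensor category is \emph{Frobenius exact} if its (external) Frobenius functor is exact. We use this notion, and moderate growth, only through the following result.

\begin{theorem}[Coulembier--Etingof--Ostrik]\label{thm:CEO}
A Frobenius exact tensor category of moderate growth admits a tensor functor to $\mathtt{Ver}_p$, unique up to isomorphism of tensor functors.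
\end{theorem}

The question that we answer comes from \cite{Cou}. \emph{Let $\mathcal C$ be a Frobenius exact tensor category of moderate growth whose annihilator map is injective. Is the tensor functor $F\colon\mathcal C\to\mathtt{Ver}_p$ an equivalence onto a tensor subcategory of $\mathtt{Ver}_p$, so that $\mathcal C$ is incompressible?} The answer is yes. By \eqref{eq:invariance}, injectivity of $\operatorname{TAnn}_{\mathcal C}$ implies that $F$ is injective on isomorphism classes,
\begin{equation}\label{eq:star}
F(X)\cong F(Y)\ \Longrightarrow\ X\cong Y,\tag{$*$}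
\end{equation}
and this weaker condition suffices.

\begin{theorem}\label{thm:A}
Let $\mathcal C$ be a Frobenius exact tensor category of moderate growth and $F\colon\mathcal C\to\mathtt{Ver}_p$ the tensor functor. If \eqref{eq:star} holds, in particular if $\operatorname{TAnn}_{\mathcal C}$ is injective, then $F$ is an equivalence onto a tensor subcategory of $\mathtt{Ver}_p$.
\end{theorem}

The tensor subcategories of $\mathtt{Ver}_p$ are $\mathtt{Vec}$, the category $\mathtt{sVec}$ of supervector spaces, a subcategory $\mathtt{Ver}_p^+$, and $\mathtt{Ver}_p$ itself (Lemma~\ref{lem:subcats}).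

\begin{theorem}\label{thm:B}
Let $\mathcal C$ be a Frobenius exact tensor category of moderate growth and $F\colon\mathcal C\to\mathtt{Ver}_p$ the tensor functor. The following are equivalent:
\begin{enumerate}
\item[(i)] $\operatorname{TAnn}_{\mathcal C}$ is injective;
\item[(ii)] condition \eqref{eq:star} holds;
\item[(iii)] $F$ is an equivalence onto a tensor subcategory of $\mathtt{Ver}_p$;
\item[(iv)] $\mathcal C$ is equivalent, as a symmetric tensor category, to one of $\mathtt{Vec}$, $\mathtt{sVec}$, $\mathtt{Ver}_p^+$, $\mathtt{Ver}_p$ (only $\mathtt{Vec}$ if $p=2$; only $\mathtt{Vec}$ and $\mathtt{sVec}$ if $p=3$).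
\end{enumerate}
The categories in {\rm(iv)} are incompressible.
\end{theorem}

\subsection{The method}

Assume \eqref{eq:star}, and let $\mathcal D\subset\mathtt{Ver}_p$ be the tensor subcategory of direct summands of objects $F(X)$. If $\mathcal D=\mathtt{Vec}$, then every $X$ has the same image as some $\mathbf 1^n$, so $X\cong\mathbf 1^n$. The argument works because the simple object of $\mathcal D$ has a preimage in $\mathcal C$. For $\mathcal D=\mathtt{Ver}_p^+$ no preimage of the other simple objects is given, and there is nothing with which to compare $X$.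

One sees quickly that $\mathcal C$ is semisimple with finitely many simple objects $X_i$, and it remains to show that each $F(X_i)$ is simple (Section~\ref{sec:first}). We package this into one statement. The object $O_{\mathcal C}=\bigoplus_iX_i\otimes X_i^*$ is a commutative bialgebra, there is a surjection $\rho\colon F(O_{\mathcal C})\to O_{\mathcal D}$, and it suffices to show that $\rho$ is injective (Section~\ref{sec:O}). Commutative bialgebras in $\mathtt{Ver}_p$ with nilpotent augmentation ideal $\mathfrak m$ are very rigid (Section~\ref{sec:bialg}); in our situation $\rho$ is an isomorphism as soon as the largest $d$ with $\mathfrak m^d\ne0$ is the same on both sides. For $\mathcal D=\mathtt{Ver}_p^+$ we show that this number is at least $p-3$ for $O_{\mathcal D}$ and at most $p-3$ for $F(O_{\mathcal C})$. The upper bound is the heart of the paper (Section~\ref{sec:main}). It uses that $K_0(\mathcal C)$ is an order in the real cyclotomic field on which Adams operations act as the Galois group. This yields a description of all simple objects of $\mathcal C$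 by cyclotomic units, and then a quadratic element, the Casimir element, that separates them. The case $p=5$ is worked out by hand in Section~\ref{sec:five} and Example~\ref{ex:fivedegree}. Section~\ref{sec:odd} reduces $\mathcal D=\mathtt{Ver}_p$ to $\mathcal D=\mathtt{Ver}_p^+$, and Sections~\ref{sec:converse} and~\ref{sec:incompr} prove the rest of Theorem~\ref{thm:B}.

\section{Conventions}\label{sec:conv}

\subsection{Duality}
In a tensor category, $\mathbf 1$ is simple and $\otimes$ is exact in each variable. The image of $f\otimes g$ is the tensor product of the images, and a tensor product of nonzero objects is nonzero. We write $\operatorname{coev}_X\colon\mathbf 1\to X\otimes X^*$ and $\operatorname{ev}_X\colon X^*\otimes X\to\mathbf 1$ for the duality maps, and $\operatorname{coev}'_X\colon\mathbf 1\to X^*\otimes X$ and $\operatorname{ev}'_X\colon X\otimes X^*\to\mathbf 1$ for their composites with the symmetry. The dimension is $\dim X=\operatorname{ev}'_X\circ\operatorname{coev}_X\in\Bbbk$; it is additive and multiplicative. A tensor functor preserves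 kernels, cokernels, images, duals and dimensions. It kills no nonzero object, since $\mathbf 1$ is a quotient of $X^*\otimes X$ for $X\ne0$; being exact, it is therefore faithful and reflects isomorphisms. We write $K_0$ for the Grothendieck ring and $[Y:L]$ for the multiplicity of a simple object $L$ in $Y$.

\subsection{Tensor powers}
If a finite group $G$ acts on an object $M$, then $M^G$ is the largest subobject and $M_G$ the largest quotient on which $G$ acts trivially. We put $S^nX=(X^{\otimes n})_{S_n}$ and $S(X)=\bigoplus_nS^nX$. Then $S(X\oplus Y)=S(X)\otimes S(Y)$, and $S^nX$ is a quotient of $S^kX\otimes X^{\otimes(n-k)}$.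

For $n<p$ the algebra $\Bbbk S_n$ is split semisimple. Its simple modules $M_\lambda$, indexed by the partitions $\lambda$ of $n$, are reductions of the complex ones, so the trace of $g\in S_n$ on $M_\lambda$ is the reduction of the integer $\chi^\lambda(g)$, the value of the ordinary irreducible character. Let $e_\lambda\in\Bbbk S_n$ be an idempotent of rank one on $M_\lambda$ that kills $M_\mu$ for $\mu\ne\lambda$. The Schur functor $S_\lambda X$ is the image of $e_\lambda$ on $X^{\otimes n}$, and
\[
X^{\otimes n}=\bigoplus_{|\lambda|=n}S_\lambda X\otimes M_\lambda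
\]
with $S_n$ acting through the $M_\lambda$. We have $S_{(n)}=S^n$ and put $\Lambda^n=S_{(1^n)}$. Schur functors commute with all additive symmetric monoidal functors.

Let $Y=Y_1\oplus\dots\oplus Y_N$. For $\mathbf k=(k_1,\dots,k_N)$ with $\sum_ak_a=n$ put $S_{\mathbf k}=\prod_aS_{k_a}\subset S_n$ and $Y^{\mathbf k}=Y_1^{\otimes k_1}\otimes\dots\otimes Y_N^{\otimes k_N}$. Collecting the summands $Y_{a_1}\otimes\dots\otimes Y_{a_n}$ in which each index $a$ occurs $k_a$ times gives an $S_n$-stable decomposition
\begin{equation}\label{eq:induced}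
Y^{\otimes n}=\bigoplus_{\mathbf k}\operatorname{Ind}_{S_{\mathbf k}}^{S_n}Y^{\mathbf k},\qquad\operatorname{Ind}_{S_{\mathbf k}}^{S_n}Y^{\mathbf k}=\bigoplus_{g\in S_n/S_{\mathbf k}}gY^{\mathbf k}.
\end{equation}

\subsection{Positive characters}
The only form of the Perron--Frobenius theorem that we need is the following.

\begin{lemma}\label{lem:PF}
Let $A$ be a commutative ring with a finite $\mathbb Z$-basis $(b_j)$ such that $b_jb_k=\sum_lN_{jk}^lb_l$ with all $N_{jk}^l\ge0$. Let $\phi,\psi\colon A\to\mathbb R$ be ring homomorphisms with $\phi(b_j)>0$ for all $j$. Then $|\psi(b_j)|\le\phi(b_j)$ for all $j$.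
\end{lemma}

\begin{proof}
Choose $k$ for which $M=|\psi(b_k)|/\phi(b_k)$ is maximal; $M>0$ because $\psi(1)=1$. Then $|\psi(b_j)|\,|\psi(b_k)|\le\sum_lN_{jk}^l|\psi(b_l)|\le M\phi(b_j)\phi(b_k)=\phi(b_j)|\psi(b_k)|$.
\end{proof}

\section{The Verlinde category}\label{sec:ver}

The semisimplification of an additive rigid symmetric monoidal category is its quotient by the morphisms $f$ such that $\operatorname{tr}(fg)=0$ for all $g$ in the opposite direction. For $p=2$ one has $\mathtt{Ver}_2=\mathtt{Vec}$. In this section $p$ is odd.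

\subsection{Simple objects and subcategories}
The category $\mathtt{Ver}_p$ is also the semisimplification of the category of tilting modules of $SL_2$ (Georgiev--Mathieu, Gelfand--Kazhdan, Ostrik). Tilting modules are closed under tensor products and direct summands, and the formal character identifies their split Grothendieck ring with $\mathbb Z[x+x^{-1}]$. The category $\mathtt{Ver}_p$ is semisimple with simple objects $L_1=\mathbf 1,L_2,\dots,L_{p-1}$. Here $L_i$ is the image of the tilting module of highest weight $i-1$ and dimension $i$, whose character is $x^{i-1}+x^{i-3}+\dots+x^{1-i}$; the indecomposable tilting modules of highest weight at least $p-1$ go to $0$. All $L_i$ are self-dual, $\dim L_i=i\in\mathbb F_p$, and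
\begin{equation}\label{eq:fusion}
L_i\otimes L_j=\bigoplus_{k=1}^{\min(i,j,p-i,p-j)}L_{|i-j|+2k-1}.
\end{equation}
Put $s=L_{p-1}$. Then $L_i=s\otimes L_{p-i}$ and $s\otimes s=\mathbf 1$. The symmetry of $s\otimes s$ is the scalar $\dim s=-1$, so $S_n$ acts on $s^{\otimes n}$ by the sign character, and the sums of copies of $\mathbf 1$ and $s$ form the category $\mathtt{sVec}$. Let $\mathtt{Ver}_p^+$ consist of the sums of the $L_i$ with $i$ odd. By \eqref{eq:fusion}, $\mathtt{Ver}_p=\mathtt{Ver}_p^+\oplus s\,\mathtt{Ver}_p^+$ is a $\mathbb Z/2$-grading, and $\mathbf 1$ and $s$ are the only invertible objects.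

\begin{lemma}\label{lem:subcats}
The tensor subcategories of $\mathtt{Ver}_p$ are $\mathtt{Vec}$, $\mathtt{sVec}$, $\mathtt{Ver}_p^+$ and $\mathtt{Ver}_p$. For $p=3$ one has $\mathtt{Ver}_3=\mathtt{sVec}$ and $\mathtt{Ver}_3^+=\mathtt{Vec}$.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be a tensor subcategory not contained in $\mathtt{sVec}$, say $L_j\in\mathcal D$ with $1<j<p-1$. Then $L_3\subset L_j\otimes L_j$ lies in $\mathcal D$. As $L_{i+2}\subset L_3\otimes L_i$ for odd $i\le p-4$, we get $\mathtt{Ver}_p^+\subset\mathcal D$. If $\mathcal D$ also contains $L_j$ with $j$ even, it contains $s\subset s\otimes L_{p-j}\otimes L_{p-j}=L_j\otimes L_{p-j}$, and then $\mathcal D=\mathtt{Ver}_p$.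
\end{proof}

\subsection{Symmetric powers}
Let $q=e^{\pi\sqrt{-1}/p}$ and $[i]_q=(q^i-q^{-i})/(q-q^{-1})=\sin(i\pi/p)/\sin(\pi/p)$. Then $[p]_q=0$, $[p-i]_q=[i]_q$, and $[i]_q>1$ for $1<i<p-1$. Define $U_i\in\mathbb Z[y]$ by $U_0=0$, $U_1=1$, $U_{i+1}=yU_i-U_{i-1}$. By \eqref{eq:fusion}, $[L_i]=U_i([L_2])$ for $i<p$ and $U_p([L_2])=0$. Since $U_p$ is monic of degree $p-1$, this gives $K_0(\mathtt{Ver}_p)=\mathbb Z[y]/(U_p)$. As $U_i(q+q^{-1})=[i]_q$, there is a ring homomorphism, the Frobenius--Perron dimension,
\[
\operatorname{FPdim}\colon K_0(\mathtt{Ver}_p)\to\mathbb R,\qquad[L_i]\mapsto[i]_q .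
\]
The composite $\mathbb Z[x+x^{-1}]\to K_0(\mathtt{Ver}_p)\to\mathbb R$ sends $x+x^{-1}$ to $q+q^{-1}$, so it is evaluation at $x=q$.

If $T$ is a tilting module with weights $a_1,\dots,a_N$ and $|\lambda|=n<p$, then $S_\lambda T$ is a summand of $T^{\otimes n}$, hence tilting, and its character is the Schur polynomial $s_\lambda(x^{a_1},\dots,x^{a_N})$. Indeed, the weight spaces of $T^{\otimes n}$ are permutation modules for $S_n$, and these decompose as in characteristic zero because $p\nmid n!$.

\begin{lemma}\label{lem:sym}
Let $2\le i\le p-1$ and $P_i(z)=\prod_{l=0}^{i-1}(1-zq^{i-1-2l})$.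
\begin{enumerate}
\item[(a)] $S^kL_i\ne0$ if and only if $k\le p-i$, and $S^{p-i}L_i$ is invertible.
\item[(b)] $\displaystyle\sum_{k=0}^{p-i}z^k\operatorname{FPdim}S^kL_i=\frac{1-(-1)^{i-1}z^p}{P_i(z)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $k<p$, $\operatorname{FPdim}S^kL_i$ is the complete symmetric polynomial of degree $k$ in the numbers $q^{i-1-2l}$, that is, the coefficient of $z^k$ in $1/P_i(z)$. These $i$ numbers are distinct, because $q^2$ has order $p$, and their $p$-th power is $(-1)^{i-1}$. So $P_i$ divides $1-(-1)^{i-1}z^p$. The quotient is a polynomial of degree $p-i$ that agrees with $1/P_i$ in degrees below $p$, which proves (b). Since $p-i+1<p$, it also shows $\operatorname{FPdim}S^{p-i+1}L_i=0$, so $S^kL_i=0$ for all $k>p-i$. The leading coefficient of the quotient is a product of roots of unity and equals $\operatorname{FPdim}S^{p-i}L_i\ge0$, so it is $1$. Hence $S^{p-i}L_i$ is $\mathbf 1$ or $s$, and the lower symmetric powers are nonzero.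
\end{proof}

Thus in $\mathtt{Ver}_p$ every simple object other than $\mathbf 1$ has a symmetric algebra of finite length. Most of what follows rests on this fact.

\subsection{The cyclotomic description of $K_0$}
Let $\zeta=q^2$, $r=(p-1)/2$, and $K=\mathbb Q(\zeta+\zeta^{-1})\subset\mathbb R$. For an integer $m$ put $u_m=\zeta^m+\zeta^{-m}$. We recall the arithmetic of $K$. It is Galois of degree $r$ over $\mathbb Q$, with group $\Gamma=(\mathbb Z/p)^\times/\{\pm1\}$, the class of $n$ acting by $\sigma_n(u_m)=u_{nm}$. Every class in $\Gamma$ has an odd representative $n$ with $1\le n<p$. The ring of integers $\mathfrak o$ of $K$ has the $\mathbb Z$-basis $u_1,\dots,u_r$, and $\sum_{m=1}^ru_m=-1$. For $p\nmid m$ the element $2-u_m=(1-\zeta^m)(1-\zeta^{-m})$ has norm $\prod_{a=1}^{p-1}(1-\zeta^a)=p$. The ideal $\mathfrak p=(2-u_1)$ is the only prime over $p$, $p\mathfrak o=\mathfrak p^r$, $\mathfrak o/\mathfrak p=\mathbb F_p$, $u_m\equiv2\bmod\mathfrak p$, and $\mathfrak o/p\mathfrak o\cong\mathbb F_p[y]/(y^r)$ with $y=2-u_1$. The group $\Gamma$ fixes $\mathfrak p$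 and acts trivially on $\mathfrak o/\mathfrak p$.

Since $[2k+1]_q=1+u_1+\dots+u_k$ for $0\le k\le r-1$, and $1,u_1,\dots,u_{r-1}$ is a basis of $\mathfrak o$, the map $\operatorname{FPdim}$ is a ring isomorphism $K_0(\mathtt{Ver}_p^+)\cong\mathfrak o$. We use it as an identification. As $[2k+1]_q\equiv2k+1$, the map $\dim$ becomes reduction modulo $\mathfrak p$. We have $K_0(\mathtt{Ver}_p)=\mathfrak o\oplus s\mathfrak o$ with $s^2=1$, so there are two ring homomorphisms
\[
\pi_\pm\colon K_0(\mathtt{Ver}_p)\to\mathfrak o,\qquad\pi_\pm(b+sb')=b\pm b' .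
\]
The pair $(\pi_+,\pi_-)$ is injective, $\pi_+=\operatorname{FPdim}$, the kernel of $\pi_-$ is $(1+s)K_0(\mathtt{Ver}_p)$, and $\dim$ is $\pi_-$ followed by reduction modulo $\mathfrak p$, because $\dim s=-1$.

\begin{lemma}\label{lem:symclass}
For odd $i\ge3$ we have $[S(L_i)]=p\prod_{m=1}^{(i-1)/2}(2-u_m)^{-1}$ in $\mathfrak o$. For even $i$ we have $\pi_-[S(L_i)]=0$.
\end{lemma}

\begin{proof}
For odd $i$, $P_i(z)=(1-z)\prod_{m=1}^{(i-1)/2}(1-z\zeta^m)(1-z\zeta^{-m})$; put $z=1$ in Lemma~\ref{lem:sym}(b), where $(1-z^p)/(1-z)$ takes the value $p$. For even $i$, $S^kL_i$ lies in $s^k\mathtt{Ver}_p^+$, so $\pi_-[S(L_i)]$ is the value of $(1+z^p)/P_i(z)$ at $z=-1$. The numerator vanishes, and $P_i(-1)$ is a product of factors $1+q^e$ with $|e|\le p-2$, which are nonzero.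
\end{proof}

\subsection{Adams operations}
Let $1\le n<p$ and let $\gamma_n\in S_n$ be an $n$-cycle. For an object $X$ of any tensor category put
\[
\psi^n(X)=\sum_{|\lambda|=n}\chi^\lambda(\gamma_n)[S_\lambda X]\in K_0 .
\]
For example, $\psi^2(X)=[S^2X]-[\Lambda^2X]$.

\begin{lemma}\label{lem:adams}
Let $1\le n<p$. Then $\psi^n$ extends to a ring endomorphism of $K_0(\mathtt{Ver}_p)$, which restricts to $\sigma_n$ on $\mathfrak o=K_0(\mathtt{Ver}_p^+)$. If $n$ is odd, then $\pi_\pm\psi^n=\sigma_n\pi_\pm$.
\end{lemma}

\begin{proof}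
The symmetric function $\sum_\lambda\chi^\lambda(\gamma_n)s_\lambda$ is the $n$-th power sum. So if $Y$ is the image of a tilting module with character $f(x)$, then $\psi^n(Y)$ is the image of $f(x^n)$. Every object of $\mathtt{Ver}_p$ arises in this way, so $\psi^n$ is additive and multiplicative on objects. If $Y\in\mathtt{Ver}_p^+$, we may take $f$ to be an integral combination of $1$ and the $x^{2m}+x^{-2m}$. Then $\psi^n(Y)$ lies in $\mathfrak o$ and equals $f(q^n)=\sigma_n(f(q))=\sigma_n[Y]$. Finally, $S_\lambda s=0$ for $\lambda\ne(1^n)$ and $\Lambda^ns=s^{\otimes n}$, so $\psi^n(s)=(-1)^{n-1}s^n=s$ for odd $n$.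
\end{proof}

\section{First consequences of condition $(*)$}\label{sec:first}

From here to the end of Section~\ref{sec:odd}, $\mathcal C$ is a tensor category with a tensor functor $F\colon\mathcal C\to\mathtt{Ver}_p$ that satisfies \eqref{eq:star}. Nothing else about $\mathcal C$ is used: in Theorem~\ref{thm:A}, Frobenius exactness and moderate growth serve only to produce $F$. As in the introduction, $\mathcal D\subset\mathtt{Ver}_p$ is the tensor subcategory of direct summands of objects $F(X)$. We put $A=K_0(\mathcal C)$.

\begin{lemma}\label{lem:first}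
\begin{enumerate}
\item[(a)] $\mathcal C$ is semisimple and all its objects are self-dual.
\item[(b)] The map $A\to K_0(\mathtt{Ver}_p)$ is injective. In particular $\mathcal C$ has finitely many simple objects $X_1=\mathbf 1,X_2,\dots,X_N$ up to isomorphism.
\item[(c)] $\dim X_i$ is a nonzero element of $\mathbb F_p$.
\item[(d)] If all $F(X_i)$ are simple, then $F$ is an equivalence onto $\mathcal D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X'$ be the direct sum of the composition factors of $X$. As $F$ is exact and $\mathtt{Ver}_p$ is semisimple, $F(X)\cong F(X')$, so $X\cong X'$. Also $F(X^*)\cong F(X)^*\cong F(X)$, so $X^*\cong X$.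

(b) If $[X]-[Y]$ goes to $0$, then $F(X)\cong F(Y)$ and $X\cong Y$.

(c) The space $\operatorname{Hom}(\mathbf 1,X_i\otimes X_i^*)\cong\operatorname{End}(X_i)$ is spanned by $\operatorname{coev}_{X_i}$. The nonzero map $\operatorname{ev}'_{X_i}$ splits by (a), and the splitting is a multiple of $\operatorname{coev}_{X_i}$, so $\dim X_i\ne0$. Moreover $\dim X_i=\dim F(X_i)\in\mathbb F_p$.

(d) The simple objects $F(X_i)$ are pairwise non-isomorphic by \eqref{eq:star}. So $F$ is bijective on morphisms between simple objects, hence fully faithful, and its essential image consists of the direct sums of the $F(X_i)$, which is $\mathcal D$.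
\end{proof}

If $\mathcal D=\mathtt{Vec}$, which is automatic for $p=2$, then $F(X_i)\cong F(\mathbf 1^n)$ for some $n$, so $\mathbf 1$ is the only simple object and Theorem~\ref{thm:A} holds. From now on $p$ is odd.

Condition \eqref{eq:star} recognizes the objects whose image is a sum of copies of $\mathbf 1$. To exploit this we need a construction, available inside $\mathcal C$, that picks out the copies of $\mathbf 1$ and of $s$ in $F(X)$. For an object $X$ of a tensor category let $Q^+(X)$ be the image of the composite $(X^{\otimes p})^{S_p}\to X^{\otimes p}\to(X^{\otimes p})_{S_p}=S^pX$, and let $Q^-(X)$ be defined in the same way after twisting the action of $S_p$ by the sign character. Tensor functors commute with $Q^\pm$, since they are exact.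

\begin{lemma}\label{lem:Q}
For $Y\in\mathtt{Ver}_p$ we have $Q^+(Y)\cong\mathbf 1^{[Y:\mathbf 1]}$ and $Q^-(Y)\cong s^{[Y:s]}$.
\end{lemma}

\begin{proof}
Write $Y=\bigoplus_aY_a$ with $Y_a$ simple and consider a summand $\operatorname{Ind}_{S_{\mathbf k}}^{S_p}M$, $M=Y^{\mathbf k}$, in \eqref{eq:induced}. Its invariants are the image of $M^{S_{\mathbf k}}$ under $\sum_gg$, the sum over $g\in S_p/S_{\mathbf k}$. Its coinvariants are $M_{S_{\mathbf k}}$, the summand $gM$ mapping by $g^{-1}$ followed by the projection. So the map from invariants to coinvariants is $[S_p:S_{\mathbf k}]$ times the natural map $M^{S_{\mathbf k}}\to M_{S_{\mathbf k}}$. The index is a multinomial coefficient, divisible by $p$ unless some $k_a$ equals $p$. The same computation applies to the twisted action. Hence $Q^\pm(Y)=\bigoplus_aQ^\pm(Y_a)$. Now $Q^+(\mathbf 1)=\mathbf 1$, and $Q^+(L_i)\subset S^pL_i=0$ for $i\ge2$ by Lemma~\ref{lem:sym}. Finally $L_i^{\otimes p}=s^{\otimes p}\otimes L_{p-i}^{\otimes p}$ with $S_p$ acting on $s^{\otimes p}\cong s$ by the sign, so $Q^-(L_i)=s\otimes Q^+(L_{p-i})$.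
\end{proof}

For a commutative algebra $H$ in a tensor category, $\operatorname{Hom}(\mathbf 1,H)$ is an ordinary commutative $\Bbbk$-algebra. The space $\operatorname{Hom}(\mathbf 1,F(H))$ may be larger than $\operatorname{Hom}(\mathbf 1,H)$, but only up to $p$-th powers.

\begin{lemma}\label{lem:pth}
Let $H$ be a commutative algebra in $\mathcal C$ and $h\in\operatorname{Hom}(\mathbf 1,F(H))$. Then $h^p=F(h')$ for some $h'\in\operatorname{Hom}(\mathbf 1,H)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q} and \eqref{eq:star}, $Q^+(H)$ is a sum of copies of $\mathbf 1$. So is its image $I$ under the multiplication $S^pH\to H$. The morphism $h^{\otimes p}$ factors through the $S_p$-invariants of $F(H)^{\otimes p}$, so $h^p$ factors through $F(I)$, and $\operatorname{Hom}(\mathbf 1,F(I))=F(\operatorname{Hom}(\mathbf 1,I))$.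
\end{proof}

\begin{lemma}\label{lem:s}
If $s\in\mathcal D$, there is an object $\tilde s\in\mathcal C$ with $F(\tilde s)\cong s$ and $\tilde s\otimes\tilde s\cong\mathbf 1$.
\end{lemma}

\begin{proof}
Choose $X$ with $s\subset F(X)$. Then $F(Q^-(X))\cong s^m$ with $m\ge1$. Let $\tilde s$ be a simple summand of $Q^-(X)$, with $F(\tilde s)\cong s^d$. Then $F(\tilde s\otimes\tilde s)\cong\mathbf 1^{d^2}$, so $\tilde s\otimes\tilde s\cong\mathbf 1^{d^2}$. But $\operatorname{Hom}(\mathbf 1,\tilde s\otimes\tilde s)\cong\operatorname{Hom}(\tilde s^*,\tilde s)$ has dimension at most $1$, so $d=1$.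
\end{proof}

If $\mathcal D=\mathtt{sVec}$, then $F(X_i)\cong F(\mathbf 1^a\oplus\tilde s^b)$ for some $a,b$, so the simple objects are $\mathbf 1$ and $\tilde s$ and Theorem~\ref{thm:A} holds. By Lemma~\ref{lem:subcats}, it remains to treat $p\ge5$ and $\mathcal D\in\{\mathtt{Ver}_p^+,\mathtt{Ver}_p\}$.

\section{The Grothendieck ring for $p=5$}\label{sec:five}

Let $p=5$ and $\mathcal D=\mathtt{Ver}_5^+$. The simple objects of $\mathcal D$ are $\mathbf 1$ and $L_3$, with $L_3\otimes L_3=\mathbf 1\oplus L_3$. Here $K=\mathbb Q(\sqrt5)$, $[L_3]=\varphi=(1+\sqrt5)/2$, $\mathfrak o=\mathbb Z[\varphi]$, and $\sigma_2(\varphi)=1-\varphi$.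

The ring $A\subset\mathfrak o$ is not $\mathbb Z$, since $L_3\in\mathcal D$. So $\mathcal C$ has two simple objects $\mathbf 1$ and $X$. As $X$ is simple and self-dual, $X\otimes X\cong\mathbf 1\oplus X^N$ for some $N\ge0$, and $x=[X]$ satisfies $x^2=Nx+1$. We want $x=\varphi$. The ring structure alone does not give this: $x=\varphi^3=1+2\varphi=2+\sqrt5$ satisfies $x^2=4x+1$ and has nonzero dimension $2\in\mathbb F_5$, so we must exclude, for instance, $F(X)\cong\mathbf 1\oplus L_3^2$.

The symmetry does exclude it. By Lemma~\ref{lem:adams}, $[S^2X]-[\Lambda^2X]=\sigma_2(x)$, and $\sigma_2(x)=N-x$ is the other root of $y^2-Ny-1$. The unique copy of $\mathbf 1$ in $X\otimes X$ lies in $S^2X$ or in $\Lambda^2X$, so the coefficient $N$ of $\mathbf 1$ is $\pm1$. Since $N\ge0$, the copy lies in $S^2X$ and $N=1$. Then $x=\varphi$ and $F(X)\cong L_3$.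

Two features persist for all $p$: Adams operations act on $A$ as the Galois group, and a positivity argument puts $\mathbf 1$ into $S^2X$ for every simple $X$. For larger $p$ the ring $A$ has rank $r$ and is not described by a single integer $N$, so we bring in a second tool.

\section{The bialgebra $O_{\mathcal C}$}\label{sec:O}

\subsection{Filtration and power maps}
A commutative bialgebra in a tensor category is a commutative algebra $H$, with product $\mu$ and unit $u\colon\mathbf 1\to H$, together with algebra maps $\Delta\colon H\to H\otimes H$ and $\varepsilon\colon H\to\mathbf 1$ that are coassociative and counital. Its augmentation ideal is $\mathfrak m=\ker\varepsilon$, so that $H=\mathbf 1\oplus\mathfrak m$; the power $\mathfrak m^d$ is the image of $\mathfrak m^{\otimes d}\to H$, and $\mathfrak m^0=H$. If $\mathfrak m$ is nilpotent, $t(H)$ denotes the largest $d$ with $\mathfrak m^d\ne0$. A tensor functor $\Phi$ makes $\Phi(H)$ a bialgebra in which $\Phi(\mathfrak m^d)$ is the $d$-th power of the augmentation ideal. For $n\ge1$ let $\Psi_n=\mu^{(n)}\Delta^{(n)}\colon H\to H$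 be the $n$-fold coproduct followed by the $n$-fold product.

\begin{lemma}\label{lem:filtration}
Let $H$ be a commutative bialgebra. Then $\Delta(\mathfrak m^d)\subset\sum_{a+b=d}\mathfrak m^a\otimes\mathfrak m^b$. The map $\Psi_n$ is an algebra endomorphism that preserves each $\mathfrak m^d$ and acts on $\mathfrak m^d/\mathfrak m^{d+1}$ as the scalar $n^d$.
\end{lemma}

\begin{proof}
Decompose $H^{\otimes n}$ using $H=\mathbf 1\oplus\mathfrak m$ in each factor. By the counit axiom, the component of $\Delta^{(n)}|_{\mathfrak m}$ in $\mathbf 1^{\otimes n}$ is zero, and each of the $n$ components with exactly one factor $\mathfrak m$ is the identity. For $n=2$ this gives $\Delta(\mathfrak m)\subset\mathfrak m\otimes H+H\otimes\mathfrak m$, and the first claim follows since $\Delta$ is an algebra map. The remaining components have at least two factors $\mathfrak m$, so $\Psi_n$ preserves $\mathfrak m$ and acts on $\mathfrak m/\mathfrak m^2$ by $n$. The map $\mu^{(n)}$ is an algebra map because $H$ is commutative, hence so is $\Psi_n$, and $\mathfrak m^d/\mathfrak m^{d+1}$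 is a quotient of $(\mathfrak m/\mathfrak m^2)^{\otimes d}$.
\end{proof}

\subsection{Construction}
The construction below applies to any semisimple tensor category with finitely many simple objects, so to $\mathcal C$ and to $\mathcal D$. Put
\[
O=O_{\mathcal C}=\bigoplus_iX_i\otimes X_i^* .
\]
This is the function algebra of Deligne's fundamental group \cite[\S8]{Del}, a commutative Hopf algebra in $\mathcal C$; we describe the bialgebra structure and shall not need the antipode. As a guide, for the representations of a finite group $G$ of order prime to $p$, $O$ is the algebra of functions on $G$ with the conjugation action, $\iota_X$ below takes matrix coefficients, $\chi_X$ is the character, $\Psi_n$ is the pullback along $g\mapsto g^n$, and $Z$ is the center of the group algebra.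

For $X=\bigoplus_iX_i\otimes U_i$ with $U_i=\operatorname{Hom}(X_i,X)$, let $\iota_X\colon X\otimes X^*\to O$ be the contraction $U_i\otimes U_i^*\to\Bbbk$ on $X_i\otimes X_i^*\otimes U_i\otimes U_i^*$ and zero on the terms $X_i\otimes X_j^*\otimes U_i\otimes U_j^*$ with $i\ne j$. A family of maps $\phi_X\colon X\otimes X^*\to T$ is \emph{dinatural} if
\[
\phi_{Y'}\circ(f\otimes\mathrm{id})=\phi_Y\circ(\mathrm{id}\otimes f^*)\colon Y\otimes Y'^*\to T\qquad\text{for all }f\colon Y\to Y'.
\]
The family $(\iota_X)$ is dinatural, because the contraction of vector spaces is. If $X=\bigoplus_aY_a$ with inclusions $j_a$ and projections $k_a$, a dinatural family satisfies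
\begin{equation}\label{eq:dinat}
\phi_X=\sum_a\phi_X\circ(j_ak_a\otimes\mathrm{id})=\sum_a\phi_{Y_a}\circ(k_a\otimes j_a^*).
\end{equation}
Taking the $Y_a$ among the $X_i$, we see that $\phi_X=\phi\circ\iota_X$ for all $X$, where $\phi\colon O\to T$ is given by the $\phi_{X_i}$. The same holds for families in two variables. This defines $\mu,\varepsilon,\Delta$ by
\[
\mu(\iota_X\otimes\iota_Y)=\iota_{X\otimes Y}\circ\kappa_{X,Y},\qquad\varepsilon\iota_X=\operatorname{ev}'_X,\qquad\Delta\iota_X=(\iota_X\otimes\iota_X)(\mathrm{id}_X\otimes\operatorname{coev}'_X\otimes\mathrm{id}_{X^*}),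
\]
where $\kappa_{X,Y}\colon X\otimes X^*\otimes Y\otimes Y^*\to(X\otimes Y)\otimes(X\otimes Y)^*$ reorders the factors; the unit is $\iota_{\mathbf 1}$. The first two families are dinatural by the definition of $f^*$. For the third, move $f$ through the first $\iota$, use $(f^*\otimes\mathrm{id})\operatorname{coev}'_{Y'}=(\mathrm{id}\otimes f)\operatorname{coev}'_Y$, and move $f$ through the second $\iota$. The axioms are verified after composing with the maps $\iota$. Associativity and commutativity are dinaturality for the associativity and symmetry isomorphisms. Coassociativity says that two coevaluations can be inserted in either order, and the counit axiom is the zigzag identity for $\operatorname{ev}'$ and $\operatorname{coev}'$. The maps $\Delta$ and $\varepsilon$ are multiplicative because $\operatorname{coev}'_{X\otimes Y}$ and $\operatorname{ev}'_{X\otimes Y}$ are $\operatorname{coev}'_X\otimes\operatorname{coev}'_Y$ and $\operatorname{ev}'_X\otimes\operatorname{ev}'_Y$ up to reordering.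

The next lemma is the reason for introducing $O$. We write $\iota^{\mathcal D}$ for the maps $\iota$ of $\mathcal D$.

\begin{lemma}\label{lem:rho}
Let $\rho\colon F(O_{\mathcal C})\to O_{\mathcal D}$ be given by $\iota^{\mathcal D}_{F(X_i)}$ on $F(X_i)\otimes F(X_i)^*$. Then $\rho$ is a surjective algebra map compatible with the counits. If $\rho$ is injective, then all $F(X_i)$ are simple.
\end{lemma}

\begin{proof}
Applying \eqref{eq:dinat} to $\iota_X$ and to $\iota^{\mathcal D}_{F(X)}$, for the same decomposition of $X$ into simple objects, gives $\rho F(\iota_X)=\iota^{\mathcal D}_{F(X)}$ for all $X$. The formulas for $\mu$, $u$ and $\varepsilon$ then show that $\rho$ respects them. By \eqref{eq:dinat}, the image of $\iota^{\mathcal D}_Y$ contains $L\otimes L^*$ for every simple summand $L$ of $Y$, and every simple object of $\mathcal D$ is a summand of some $F(X_i)$; so $\rho$ is surjective. If $Y=F(X_i)=Y_1\oplus Y_2$ with $Y_1,Y_2\ne0$, then $\iota^{\mathcal D}_Y(j_1\otimes k_2^*)=\iota^{\mathcal D}_{Y_1}(\mathrm{id}\otimes(k_2j_1)^*)=0$, so $\rho$ kills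 the nonzero subobject $Y_1\otimes Y_2^*$.
\end{proof}

\subsection{Characters and central elements}
For $f\in\operatorname{End}(Y)$ put $\chi(f)=\iota_Y(f\otimes\mathrm{id})\operatorname{coev}_Y\in\operatorname{Hom}(\mathbf 1,O)$, and let $\chi_Y=\chi(\mathrm{id}_Y)$. For $f\colon Y\to Y'$ and $h\colon Y'\to Y$,
\[
\chi(fh)=\iota_Y(h\otimes f^*)\operatorname{coev}_{Y'}=\iota_Y(hf\otimes\mathrm{id})\operatorname{coev}_Y=\chi(hf),
\]
by dinaturality and the identity $(\mathrm{id}\otimes f^*)\operatorname{coev}_{Y'}=(f\otimes\mathrm{id})\operatorname{coev}_Y$. This trace property shows that $\chi_Y$ depends only on the isomorphism class of $Y$, that it is additive in $Y$, and that $\chi(\mathrm{id}_Y\otimes g)=\operatorname{tr}(g)\chi_Y$ for an endomorphism $g$ of a vector space. Moreover $\chi_X\chi_Y=\chi_{X\otimes Y}$ and $\varepsilon(\chi_X)=\dim X$. The $\chi_{X_i}$ form a basis of $\operatorname{Hom}(\mathbf 1,O)$. So $[X]\mapsto\chi_X$ extends to an additive map $x\mapsto\chi_x$ on $A$, and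
\begin{equation}\label{eq:chars}
A\otimes\Bbbk\cong\operatorname{Hom}(\mathbf 1,O)\ \text{ as algebras, with $\varepsilon$ corresponding to $\dim$.}
\end{equation}

\begin{lemma}\label{lem:power}
For $1\le n<p$ and $X\in\mathcal C$ we have $\Psi_n\chi_X=\chi_{\psi^n(X)}$.
\end{lemma}

\begin{proof}
We have $\Delta^{(n)}\chi_X=\iota_X^{\otimes n}\circ v$, where $v\colon\mathbf 1\to(X\otimes X^*)^{\otimes n}$ is obtained from $\operatorname{coev}_X$ by inserting $n-1$ maps $\operatorname{coev}'_X$ in the middle. Thus $v$ is a product of coevaluations pairing the $j$-th factor $X^*$ with the $(j+1)$-st factor $X$, indices modulo $n$. The map $\operatorname{coev}_{X^{\otimes n}}$ pairs the $j$-th $X^*$ with the $j$-th $X$. So after reordering $v$ becomes $(\gamma\otimes\mathrm{id})\operatorname{coev}_{X^{\otimes n}}$, where $\gamma$ is the action on $X^{\otimes n}$ of the $n$-cycle moving the $j$-th factor to place $j+1$. Hence $\Psi_n\chi_X=\chi(\gamma)=\sum_\lambda\operatorname{tr}(\gamma|M_\lambda)\chi_{S_\lambda X}$.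
\end{proof}

Dually, let $Z=\operatorname{Hom}(O,\mathbf 1)$ with the product $zz'=(z\otimes z')\Delta$ and unit $\varepsilon$. An element $z$ restricts to $z_i\operatorname{ev}'_{X_i}$ on $X_i\otimes X_i^*$ for a scalar $z_i$, and the zigzag identity gives $(zz')_i=z_iz'_i$. So $Z\cong\Bbbk^N$ as algebras, and
\begin{equation}\label{eq:zi}
z(\chi_{X_i})=z_i\dim X_i .
\end{equation}
Let $Z_{\le d}=\{z\in Z:z|_{\mathfrak m^{d+1}}=0\}$. If $a+b=d+e+1$, then $a>d$ or $b>e$, so Lemma~\ref{lem:filtration} gives
\begin{equation}\label{eq:Zfilt}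
Z_{\le d}Z_{\le e}\subset Z_{\le d+e},\qquad\varepsilon\in Z_{\le0}.
\end{equation}

\section{Commutative bialgebras in $\mathtt{Ver}_p$}\label{sec:bialg}

To compare $F(O_{\mathcal C})$ with $O_{\mathcal D}$ we need to know what such bialgebras look like. The answer is that the part generated by the $L_i$ with $i\ge2$ is free, and the rest is the function algebra of an ordinary infinitesimal group scheme.

\begin{proposition}\label{prop:structure}
Let $p$ be odd and let $H$ be a commutative bialgebra in $\mathtt{Ver}_p$ such that every $h\in\operatorname{Hom}(\mathbf 1,\mathfrak m)$ is nilpotent. Then $\mathfrak m$ is nilpotent. Write $V=\mathfrak m/\mathfrak m^2=V_1\oplus W$, where $V_1$ is a sum of copies of $\mathbf 1$ and $W\cong\bigoplus_{i\ge2}L_i^{w_i}$. Let $R$ be the subalgebra of $\operatorname{gr}H=\bigoplus_d\mathfrak m^d/\mathfrak m^{d+1}$ generated by $V_1$. Then $\operatorname{gr}H\cong R\otimes S(W)$ as graded algebras, and: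
\begin{enumerate}
\item[(a)] the multiplication $S^2V\to\mathfrak m^2/\mathfrak m^3$ is an isomorphism;
\item[(b)] $R$ is a finite-dimensional graded $\Bbbk$-algebra whose dimension $\dim_\Bbbk R$ is a power of $p$; its top component $R_{t(R)}$ is one-dimensional and is contained in every nonzero ideal;
\item[(c)] $[H]=\dim_\Bbbk R\cdot\prod_{i\ge2}[S(L_i)]^{w_i}$ in $K_0(\mathtt{Ver}_p)$, $t(H)=t(R)+\sum_{i\ge2}w_i(p-i)$, and $\mathfrak m^{t(H)}$ is invertible.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Nilpotence.} Write $\mathfrak m=\bigoplus_aY_a$ with $Y_a$ simple. If $Y_a\cong L_i$ with $i\ge2$, then $Y_a^k$ is a quotient of $S^kL_i$ and vanishes for $k>p-i$. If $Y_a\cong\mathbf 1$, it is nilpotent by assumption. By commutativity $\mathfrak m^d$ is the sum of the products $\prod_aY_a^{k_a}$ with $\sum_ak_a=d$, which vanish for large $d$.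

\emph{The graded bialgebra.} Choosing complements of $\mathfrak m^{d+1}$ in $\mathfrak m^d$, one identifies the associated graded of $H\otimes H$ for the filtration $\sum_{a+b=d}\mathfrak m^a\otimes\mathfrak m^b$ with $\operatorname{gr}H\otimes\operatorname{gr}H$. By Lemma~\ref{lem:filtration}, $\operatorname{gr}H$ is a graded commutative bialgebra with $\mathbf 1$ in degree $0$, generated by $V$ in degree $1$. For a bialgebra $E$ let $\operatorname{Prim}E$ be the kernel of $\Delta-\mathrm{id}\otimes u-u\otimes\mathrm{id}$. We use the following consequence of the counit axiom. If $E$ is graded with $E_0=\mathbf 1$, and $Y\subset E_d$, $d\ge1$, satisfies $\Delta(Y)\subset E_d\otimes E_0+E_0\otimes E_d$, then $Y\subset\operatorname{Prim}E$. In particular $V$ is primitive, so $R$ is a sub-bialgebra, and multiplication is a surjective map of graded bialgebras $E=R\otimes S(W)\to\operatorname{gr}H$, where $W$ is primitive in $S(W)=\bigotimes_iS(L_i)^{\otimes w_i}$. Its kernel $J$ is graded, $J_0=J_1=0$ and $J\cap R=0$. Suppose that $J\ne0$, and let $d\ge2$ be minimal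 with $J_d\ne0$. Since $\Delta(J)\subset J\otimes E+E\otimes J$, we get $\Delta(J_d)\subset J_d\otimes E_0+E_0\otimes J_d$, so $J_d$ is primitive.

\emph{Primitives.} For bialgebras $E',E''$ the projections $\mathrm{pr}'=\mathrm{id}\otimes\varepsilon$ and $\mathrm{pr}''=\varepsilon\otimes\mathrm{id}$ from $E'\otimes E''$ are bialgebra maps with $(\mathrm{pr}'\otimes\mathrm{pr}'')\Delta=\mathrm{id}$. On primitives this reads $\mathrm{id}=\mathrm{pr}'\otimes u+u\otimes\mathrm{pr}''$, so $\operatorname{Prim}(E'\otimes E'')\subset\operatorname{Prim}E'\otimes\mathbf 1+\mathbf 1\otimes\operatorname{Prim}E''$. Next let $Y$ be any object and $e\ge2$. The component $S^eY\to S^{e-1}Y\otimes Y$ of the coproduct of $S(Y)$ is the sum of the $e$ ways to move one factor to the end, so its composite with the multiplication is the scalar $e$. The component vanishes on primitives. Hence $S^eY$ contains no nonzero primitive subobject if $p\nmid e$. For $Y=L_i$, $i\ge2$, the nonzero powers have $e\le p-i<p$, so $S(L_i)$ has no primitives in degrees $e\ge2$. Therefore $J_d\subset R\cap J=0$,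 a contradiction, and $J=0$.

(a) We have $\mathfrak m^2/\mathfrak m^3=R_2\oplus(V_1\otimes W)\oplus S^2W$. The kernel of the bialgebra map $S(V_1)\to R$ vanishes in degrees $0$ and $1$, so as above it is primitive in degree $2$, and hence zero there because $p\ne2$. Thus $R_2=S^2V_1$.

(b) As a quotient of $S(V_1)$, $R$ is an ordinary finite-dimensional graded commutative bialgebra with $R_0=\Bbbk$. It is local, and it has an antipode, defined by recursion on the degree. So it is the function algebra of a connected finite group scheme, and by \cite[Theorem~14.4]{Wat}, $R\cong\Bbbk[x_1,\dots,x_n]/(x_1^{p^{e_1}},\dots,x_n^{p^{e_n}})$ as an algebra. Hence $\dim_\Bbbk R$ is a power of $p$, and the socle (the annihilator of the maximal ideal) is the line spanned by $\prod_jx_j^{p^{e_j}-1}$. A nonzero ideal meets the socle, so contains it. The top component is nonzero and is killed by the maximal ideal $R_{>0}$, so it equals the socle.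

(c) We have $[H]=[\operatorname{gr}H]$, and by Lemma~\ref{lem:sym}(a) the top component of $R\otimes S(W)$ is the invertible object $R_{t(R)}\otimes\bigotimes_i(S^{p-i}L_i)^{\otimes w_i}$.
\end{proof}

The nilpotence hypothesis concerns $\operatorname{Hom}(\mathbf 1,F(H))$, while \eqref{eq:chars} describes only $\operatorname{Hom}(\mathbf 1,H)$. Lemma~\ref{lem:pth} bridges the gap, and the total ramification of $p$ in $K$ does the rest.

\begin{lemma}\label{lem:nil}
Let $H$ be a commutative bialgebra in $\mathcal C$. Suppose that there are a subring $\Lambda\subset\mathfrak o$ and an algebra isomorphism $\operatorname{Hom}(\mathbf 1,H)\cong\Lambda\otimes\Bbbk$ under which $\varepsilon$ is induced by reduction modulo $\mathfrak p$. Then $F(H)$ satisfies the hypothesis of Proposition~\ref{prop:structure}.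
\end{lemma}

\begin{proof}
Let $h\in\operatorname{Hom}(\mathbf 1,F(H))$ with $\varepsilon(h)=0$. By Lemma~\ref{lem:pth}, $h^p=F(h')$, and $\varepsilon(h')=\varepsilon(h)^p=0$. So it suffices to show that the kernel of $\Lambda\otimes\Bbbk\to\Bbbk$ consists of nilpotent elements. Since $\mathfrak o/\mathfrak p=\mathbb F_p$, we have $\Lambda=\mathbb Z+(\Lambda\cap\mathfrak p)$, so the kernel is spanned by the images of the elements $a\in\Lambda\cap\mathfrak p$. The eigenvalues of multiplication by $a$ on $\Lambda$ are Galois conjugates of $a$, which lie in $\mathfrak p$. So the non-leading coefficients of the characteristic polynomial lie in $\mathfrak p\cap\mathbb Z=p\mathbb Z$, and the Cayley--Hamilton theorem gives $a^{\operatorname{rk}\Lambda}\in p\Lambda$.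
\end{proof}

If $\mathcal D=\mathtt{Ver}_p^+$, then $A\subset\mathfrak o$ and \eqref{eq:chars} shows that the lemma applies to $H=O_{\mathcal C}$ with $\Lambda=A$. We record the consequences.

\begin{corollary}\label{cor:O}
Let $p\ge5$ and $\mathcal D=\mathtt{Ver}_p^+$. Then Proposition~\ref{prop:structure} applies to $F(O)$, with $w_i=0$ for even $i$. The augmentation ideal $\mathfrak m$ of $O$ is nilpotent, $t(O)=t(F(O))$, $\mathfrak m^{t(O)}\cong\mathbf 1$, $V=\mathfrak m/\mathfrak m^2$ is nonzero, and $S^2V\to\mathfrak m^2/\mathfrak m^3$ is an isomorphism in $\mathcal C$.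
\end{corollary}

\begin{proof}
We have $F(O)\in\mathtt{Ver}_p^+$, and $F$ kills no nonzero object and reflects isomorphisms. The object $F(\mathfrak m^{t(O)})$ is invertible in $\mathtt{Ver}_p^+$, so it is $\mathbf 1$, and \eqref{eq:star} applies. Finally $\mathfrak m\ne0$ since $\mathcal D\ne\mathtt{Vec}$, so $\mathfrak m\ne\mathfrak m^2$.
\end{proof}

\begin{example}\label{ex:fivedegree}
We return to Section~\ref{sec:five}, forget the value of $N$, and keep only that $\mathbf 1\subset S^2X$. The object $O=\mathbf 1\oplus(X\otimes X^*)\cong\bigoplus_d\mathfrak m^d/\mathfrak m^{d+1}$ contains exactly two copies of $\mathbf 1$. One is in degree $0$ and one is in degree $t(O)>0$. A simple summand $V'$ of $V$ is $\mathbf 1$ or $X$, so $\mathbf 1\subset S^2V'\subset\mathfrak m^2/\mathfrak m^3$. Hence $t(O)=2$, that is, $t(R)+2w_3=2$. As $L_3\subset L_3\otimes L_3$ occurs in $F(O)$, we have $w_3\ge1$. So $w_3=1$, $R=\Bbbk$, and $1+x^2=[S(L_3)]=[\mathbf 1\oplus L_3\oplus\mathbf 1]=1+\varphi^2$, which gives $x=\varphi$ again. For general $p$, $O$ contains $r$ copies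 of $\mathbf 1$, and the task is to show that they all lie in degrees at most $2(r-1)$.
\end{example}

\section{The main case: $\mathcal D=\mathtt{Ver}_p^+$}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $p\ge5$ and $\mathcal D=\mathtt{Ver}_p^+$. Then all $F(X_i)$ are simple.
\end{proposition}

Throughout this section these assumptions hold, and $A\subset\mathfrak o\subset\mathbb R$. We write $X$ also for the class $[X]=\operatorname{FPdim}F(X)$, a positive real number for $X\ne0$; the map $\dim$ is reduction modulo $\mathfrak p$. The copies of $\mathbf 1$ in $O$ are detected by $Z=\operatorname{Hom}(O,\mathbf 1)$, so the bound we want is $Z=Z_{\le2(r-1)}$. By \eqref{eq:Zfilt} it is enough to find $b\in Z_{\le2}$ that generates the algebra $Z$, that is, whose coordinates $b_i$ are distinct. To compute the $b_i$ we first need a description of all simple objects.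

\subsection{The order $A$ and its trace form}
Let $\tau\colon A\to\mathbb Z$ be the multiplicity of $\mathbf 1$. By self-duality $\tau(X_iX_j)=\delta_{ij}$, so $A$ with the form $\tau(xy)$ is the standard lattice with orthonormal basis $(X_i)$. Put $c=\sum_iX_i^2=[F(O)]$. We write $\operatorname{Tr}$ and $\operatorname{N}$ for the trace and norm from $K$ to $\mathbb Q$.

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(a)] $A\otimes\mathbb Q=K$, so $\mathcal C$ has exactly $r$ simple objects.
\item[(b)] $\tau(x)=\operatorname{Tr}(x/c)$ for $x\in A$.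
\item[(c)] $\sigma_n(A)=A$ for $n\in\Gamma$, and $\Psi_n\chi_x=\chi_{\sigma_n(x)}$ for $x\in A$ and $1\le n<p$.
\item[(d)] $c/\sigma_n(c)\in A^\times$ for $n\in\Gamma$.
\item[(e)] If $\sigma_n(c)=c$, then $n=1$ in $\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $A\otimes\mathbb Q$ is a subfield of $K$; let $\sigma\in\Gamma$ fix it. Write $F(\bigoplus_iX_i)=\bigoplus_{j\text{ odd}}L_j^{m_j}$. All $m_j$ are positive because $\mathcal D=\mathtt{Ver}_p^+$. We have $\sum_jm_j\sigma([j]_q)=\sum_jm_j[j]_q$, and $|\sigma([j]_q)|\le[j]_q$ by Lemma~\ref{lem:PF} applied to $\mathfrak o$. So $\sigma$ fixes all $[j]_q$ and $\sigma=1$.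

(b) Extend $\tau$ linearly to $K$. The trace of multiplication by $x$ is $\sum_i\tau(xX_i\cdot X_i)=\tau(xc)$, so $\operatorname{Tr}(x)=\tau(xc)$ for $x\in K$.

(c) As $F$ commutes with Schur functors, Lemma~\ref{lem:adams} gives $\sigma_n(X)=\psi^n(X)\in A$ for every object $X$ and $1\le n<p$. So $\sigma_n(A)\subset A$ for all $n\in\Gamma$, with equality since $\Gamma$ is a group. The formula is Lemma~\ref{lem:power}.

(d) An element $y\in K$ satisfies $\operatorname{Tr}(yA)\subset\mathbb Z$ if and only if $\tau(cyX_i)\in\mathbb Z$ for all $i$, that is, $cy\in A$. So the trace dual of $A$ is $c^{-1}A$. It is stable under $\Gamma$ by (c), so $\sigma_n(c)^{-1}A=c^{-1}A$.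

(e) By Lemma~\ref{lem:PF} applied to $A$, $|\sigma_n(X_i)|\le X_i$. If $\sum_i\sigma_n(X_i)^2=\sum_iX_i^2$, then $\sigma_n(X_i)=\pm X_i$ for each $i$. Reducing modulo $\mathfrak p$ gives $\dim X_i=\pm\dim X_i$ with the same sign, which is $+$ since $\dim X_i\ne0$ and $p$ is odd. So $\sigma_n$ fixes $A$, and $n=1$ by (a).
\end{proof}

\subsection{The simple objects as units}
The map $\sigma_n$ preserves $A$ but not the form $\tau(xy)=\operatorname{Tr}(xy/c)$, since it moves $c$. It becomes an isometry after multiplication by a square root of $c/\sigma_n(c)$. The structure of $F(O)$ provides such a root.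

\begin{lemma}\label{lem:eta}
For each $n\in\Gamma$ there is $\eta_n\in A$, unique up to sign, with $\eta_n^2=c/\sigma_n(c)$. Moreover $\eta_{nn'}=\pm\eta_n\sigma_n(\eta_{n'})$.
\end{lemma}

\begin{proof}
\emph{A root in $\mathfrak o$.} By Proposition~\ref{prop:structure}(c) and Lemma~\ref{lem:symclass},
\begin{equation}\label{eq:c}
c=\dim_\Bbbk R\cdot\prod_{i\ge3\text{ odd}}\Bigl(p\prod_{m=1}^{(i-1)/2}(2-u_m)^{-1}\Bigr)^{w_i}.
\end{equation}
Represent $n$ by an odd integer. For $p\nmid m$ put
\[
\beta_{n,m}=\frac{q^{mn}-q^{-mn}}{q^m-q^{-m}}=\sum_{l=-(n-1)/2}^{(n-1)/2}\zeta^{ml}\in\mathfrak o .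
\]
Since $(q^a-q^{-a})^2=u_a-2$, we have $\beta_{n,m}^2=\sigma_n(2-u_m)/(2-u_m)$. So $\eta_n=\prod_i\prod_{m=1}^{(i-1)/2}\beta_{n,m}^{w_i}\in\mathfrak o$ satisfies $\eta_n^2=c/\sigma_n(c)$. The last claim holds because $c/\sigma_{nn'}(c)=(c/\sigma_n(c))\cdot\sigma_n(c/\sigma_{n'}(c))$.

\emph{The index of $A$.} The discriminant of $A$ is $\det(\operatorname{Tr}(X_iX_j))=\det(\tau(cX_iX_j))$, the determinant of multiplication by $c$ in an orthonormal basis, which is $\operatorname{N}(c)$. By \eqref{eq:c} it is a power of $p$, because $\dim_\Bbbk R$ is and $\operatorname{N}(2-u_m)=p$. It equals $[\mathfrak o:A]^2$ times the integer $\operatorname{disc}(\mathfrak o)$, so $[\mathfrak o:A]$ is a power of $p$. With $\mathfrak o_p=\mathfrak o\otimes\mathbb Z_p$ and $A_p=A\otimes\mathbb Z_p$ we get $\mathfrak o/A\cong\mathfrak o_p/A_p$, and it suffices to show $\eta_n\in A_p$.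

\emph{The root lies in $A_p$.} The ring $\mathfrak o_p$ is a complete discrete valuation ring with residue field $\mathbb F_p$, and $A_p$ is a closed subring, being a $\mathbb Z_p$-submodule of finite index. By Lemma~\ref{lem:order}(d), $\eta_n^2\in A^\times$, so $\eta_n$ is a unit of $\mathfrak o$. Choose $a\in\mathbb Z$ with $a\equiv\eta_n\bmod\mathfrak p$; then $p\nmid a$, and $y=a^{-2}\eta_n^2-1$ lies in $A_p$ and in the maximal ideal of $\mathfrak o_p$. The coefficients $\binom{1/2}k$ lie in $\mathbb Z_p$ since $p$ is odd, so $v=\sum_k\binom{1/2}ky^k$ converges in $A_p$, and $v^2=1+y$. Thus $(av)^2=\eta_n^2$ in a domain, and $\eta_n=\pm av\in A_p$.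
\end{proof}

\begin{lemma}\label{lem:simples}
With suitable signs, the elements $\eta_n$, $n\in\Gamma$, are exactly the classes of the simple objects of $\mathcal C$, each occurring once. For every simple $X$ we have $\operatorname{Hom}(S^2X,\mathbf 1)\ne0$.
\end{lemma}

\begin{proof}
The map $\Phi_n(x)=\eta_n\sigma_n(x)$ sends $A$ to $A$, and
\[
\tau(\Phi_n(x)\Phi_n(y))=\operatorname{Tr}\bigl(\eta_n^2\sigma_n(xy)/c\bigr)=\operatorname{Tr}\bigl(\sigma_n(xy/c)\bigr)=\tau(xy).
\]
The vectors of norm $1$ in $A$ are the $\pm X_i$, so $\eta_n=\Phi_n(1)=\pm X_i$ for some $i$. If $\eta_n=\pm\eta_{n'}$, then $\sigma_n(c)=\sigma_{n'}(c)$, and $n=n'$ by Lemma~\ref{lem:order}(e). As $|\Gamma|=r$ is the number of simple objects, the first claim follows.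

Let $X$ be simple. The object $X\otimes X=S^2X\oplus\Lambda^2X$ contains $\mathbf 1$ once, so $\tau(\psi^2(X))=\pm1$, with sign $+$ exactly if $\mathbf 1\subset S^2X$. Let $1/2\in\Gamma$ be the inverse of $2$. Then
\[
\tau(\psi^2(X))=\operatorname{Tr}\bigl(\sigma_2(X)/c\bigr)=\operatorname{Tr}\bigl(X/\sigma_{1/2}(c)\bigr)=\operatorname{Tr}\bigl(X\eta_{1/2}^2/c\bigr)=\tau(X\eta_{1/2}^2)\ge0,
\]
because $\eta_{1/2}^2$ is the class of the tensor square of a simple object.
\end{proof}

\begin{example}\label{ex:model}
Let $\mathcal C=\mathtt{Ver}_p^+$. Since $[p-j]_q=[j]_q$, we have $2c=\sum_{j=1}^{p-1}[j]_q^2=\sum_{j=1}^{p-1}(2-u_j)/(2-u_1)=2p/(2-u_1)$. So $c=[S(L_3)]$ and $c/\sigma_n(c)=(2-u_n)/(2-u_1)=[n]_q^2$. Thus $\eta_n=[L_n]$ for odd $n<p$.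
\end{example}

\subsection{The Casimir element}
We now construct $b$. The first step shows that $V$ contains no copy of $\mathbf 1$, so that characters are seen first in degree $2$.

\begin{lemma}\label{lem:m2}
$\operatorname{Hom}(\mathbf 1,\mathfrak m)=\operatorname{Hom}(\mathbf 1,\mathfrak m^2)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:order}(c) and \eqref{eq:chars}, $\Psi_{p-1}$ acts on $\operatorname{Hom}(\mathbf 1,O)$ as $\sigma_{p-1}=\mathrm{id}$. On $\mathfrak m/\mathfrak m^2$ it acts as $p-1=-1$. So the image $\bar h$ of $h\in\operatorname{Hom}(\mathbf 1,\mathfrak m)$ in $\operatorname{Hom}(\mathbf 1,\mathfrak m/\mathfrak m^2)$ satisfies $\bar h=-\bar h$, and $\bar h=0$.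
\end{proof}

\begin{lemma}\label{lem:casimir}
There is $b\in Z_{\le2}$ whose coordinates $b_1,\dots,b_r$ are distinct. Consequently $Z=Z_{\le2(r-1)}$ and $t(O)\le2(r-1)$.
\end{lemma}

\begin{proof}
\emph{Construction.} Let $V'$ be a simple quotient of $V$. By Corollary~\ref{cor:O} and Lemma~\ref{lem:simples} there is a nonzero map $\mathfrak m^2/\mathfrak m^3\cong S^2V\to S^2V'\to\mathbf 1$. Write $O=\mathbf 1\oplus C_1\oplus C_2\oplus\mathfrak m^3$ with $\mathfrak m=C_1\oplus\mathfrak m^2$ and $\mathfrak m^2=C_2\oplus\mathfrak m^3$, and let $b$ be this map on $C_2$ and zero on the other summands. Then $0\ne b\in Z_{\le2}$ and $bu=0$. For $x\in A$ put $b(x)=b(\chi_x)$ and $x^\circ=\chi_x-(\dim x)u$. By Lemma~\ref{lem:m2}, $x^\circ\in\operatorname{Hom}(\mathbf 1,\mathfrak m^2)$, and $b(x)=b(x^\circ)$.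

\emph{Two identities.} Expanding $\chi_{xy}=\chi_x\chi_y$ and using that $x^\circ y^\circ$ factors through $\mathfrak m^4\subset\mathfrak m^3$, we get $b(xy)=(\dim x)b(y)+(\dim y)b(x)$. For $1\le n<p$ we have $\chi_{\sigma_n(x)}=\Psi_n\chi_x=(\dim x)u+\Psi_nx^\circ$, and $\Psi_n-n^2$ maps $\mathfrak m^2$ to $\mathfrak m^3$, so $b(\sigma_n(x))=n^2b(x)$. Note that $n^2\in\mathbb F_p$ depends only on the class of $n$ in $\Gamma$. For $x\in A$ with $\dim x\ne0$ put $\kappa(x)=b(x)/\dim x$. Since $\dim\sigma_n(x)=\dim x$,
\[
\kappa(xy)=\kappa(x)+\kappa(y),\qquad\kappa(-x)=\kappa(x),\qquad\kappa(\sigma_n(x))=n^2\kappa(x).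
\]
By \eqref{eq:zi}, $\kappa(X_i)=b_i$.

\emph{The values.} Lemma~\ref{lem:eta} gives $\kappa(\eta_{nn'})=\kappa(\eta_n)+n^2\kappa(\eta_{n'})$. The left side is symmetric in $n$ and $n'$, so $(n'^2-1)\kappa(\eta_n)=(n^2-1)\kappa(\eta_{n'})$. Take $n'=2$; here $3\ne0$ because $p\ge5$. We obtain
\[
\kappa(\eta_n)=C(n^2-1),\qquad C=\kappa(\eta_2)/3 .
\]
By Lemma~\ref{lem:simples} these are the numbers $b_i$. They are not all zero, since $b\ne0$, so $C\ne0$, and they are distinct since $n\mapsto n^2$ is injective on $\Gamma$.

\emph{The bound.} By the Vandermonde determinant, $\varepsilon,b,\dots,b^{r-1}$ span $Z\cong\Bbbk^r$, and $b^k\in Z_{\le2k}$ by \eqref{eq:Zfilt}. So $Z=Z_{\le2(r-1)}$. An isomorphism $\mathfrak m^{t(O)}\to\mathbf 1$ extends to an element of $Z$ by semisimplicity. This element kills $\mathfrak m^{2r-1}$ but not $\mathfrak m^{t(O)}$, so $t(O)\le2r-2$.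
\end{proof}

In Example~\ref{ex:model}, $b$ has coordinate $C(n^2-1)$ at $L_n$. The Casimir element $ef+fe+h^2/2$ of $\mathfrak{sl}_2$ acts on the module of highest weight $n-1$ and dimension $n$ by $(n^2-1)/2$, which explains the name.

\subsection{The degree comparison}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The inclusion $\mathcal D\subset\mathtt{Ver}_p$ satisfies the assumptions of this section. Let $\mathfrak m_{\mathcal D},V_{\mathcal D},R_{\mathcal D},w_i^{\mathcal D}$ be the data attached to $O_{\mathcal D}$, and let $R,w_i$ be those attached to $F(O)$.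

\emph{Lower bound.} By \eqref{eq:chars}, $\operatorname{Hom}(\mathbf 1,O_{\mathcal D})=\mathfrak o\otimes\Bbbk\cong\Bbbk[y]/(y^r)$ with $\varepsilon(y)=0$. By Lemma~\ref{lem:m2} for $\mathcal D$, $y$ factors through $\mathfrak m_{\mathcal D}^2$. So $y^{r-1}\ne0$ factors through $\mathfrak m_{\mathcal D}^{2(r-1)}$, and $t(O_{\mathcal D})\ge2(r-1)$.

\emph{Comparison.} The surjection $\rho$ of Lemma~\ref{lem:rho} respects units and counits, so it maps $F(\mathfrak m)$ onto $\mathfrak m_{\mathcal D}$ and induces a surjection of graded algebras $\operatorname{gr}F(O)\to\operatorname{gr}O_{\mathcal D}$. In degree $1$, $F(V)$ maps onto $V_{\mathcal D}$, hence each isotypic part maps onto the corresponding one. So $w_i\ge w_i^{\mathcal D}$, the algebra $R$ maps onto $R_{\mathcal D}$, and $t(R)\ge t(R_{\mathcal D})$. With Lemma~\ref{lem:casimir} and Proposition~\ref{prop:structure}(c),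
\[
2(r-1)\ge t(R)+\sum_iw_i(p-i)\ge t(R_{\mathcal D})+\sum_iw_i^{\mathcal D}(p-i)\ge2(r-1).
\]
Hence $w_i=w_i^{\mathcal D}$ for all $i$ and $t(R)=t(R_{\mathcal D})=:t$. A nonzero kernel of $R\to R_{\mathcal D}$ would contain $R_t$ by Proposition~\ref{prop:structure}(b), but $R_t$ maps onto $(R_{\mathcal D})_t\ne0$. So $R\cong R_{\mathcal D}$, and $[F(O)]=[O_{\mathcal D}]$ by Proposition~\ref{prop:structure}(c). A surjection between objects of the same length is an isomorphism, so $\rho$ is injective and Lemma~\ref{lem:rho} applies.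
\end{proof}

\section{The case $\mathcal D=\mathtt{Ver}_p$}\label{sec:odd}

Let $p\ge5$ and $\mathcal D=\mathtt{Ver}_p$, and let $\tilde s$ be as in Lemma~\ref{lem:s}. We want to split off $\tilde s$ and apply Proposition~\ref{prop:main}. For this we must show that the image of a simple object does not mix the two parts of the $\mathbb Z/2$-grading.

Proposition~\ref{prop:structure} does not apply to $F(O)$ now. Indeed, $\xi=-\chi_{\tilde s}$ satisfies $\xi^2=\chi_{\tilde s\otimes\tilde s}=1$ and $\varepsilon(\xi)=-\dim\tilde s=1$, so $(1-\xi)/2$ is a nonzero idempotent in the augmentation ideal. We remove it by passing to the quotient where $\xi=1$.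

\begin{lemma}\label{lem:homog}
For every simple $X\in\mathcal C$, either $F(X)\in\mathtt{Ver}_p^+$ or $F(X)\in s\,\mathtt{Ver}_p^+$.
\end{lemma}

\begin{proof}
\emph{The ring $A_-$.} Tensoring with the invertible object $\tilde s$ is an involution on the simple objects. It has no fixed point, since $\dim(\tilde s\otimes X)=-\dim X\ne\dim X$. Let $\mathcal X\ni\mathbf 1$ be a set of representatives of the orbits. Then $A$ is a free module over $\mathbb Z[\tilde s]=\mathbb Z[\mathbb Z/2]$ with basis $\mathcal X$. Put $A_-=A/(1+\tilde s)A$. The map $A_-\to\mathfrak o$ induced by $\pi_-$ is injective: if $x\in A$ lies in $\ker\pi_-=(1+s)K_0(\mathtt{Ver}_p)$, then $\tilde sx=x$, and the invariants of a free $\mathbb Z[\mathbb Z/2]$-module are the multiples of $1+\tilde s$. So $A_-$ is a subring of $\mathfrak o$ on which $\dim$ is reduction modulo $\mathfrak p$.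

\emph{The bialgebra $H$.} The summand $\tilde s\otimes\tilde s^*\cong\mathbf 1$ of $O$ is the image of $\xi$, and $\Delta$ maps it into its tensor square. So $\Delta\xi=\lambda\,\xi\otimes\xi$, and $\lambda=1$ by the counit axiom. From $\Delta(\xi-1)=(\xi-1)\otimes\xi+1\otimes(\xi-1)$ and $\varepsilon(\xi-1)=0$ we see that $H=O/(\xi-1)O$ is a quotient bialgebra. Let $O'=\bigoplus_{X\in\mathcal X}X\otimes X^*$. On $(\tilde s\otimes\tilde s^*)\otimes(X\otimes X^*)$ the product is $\iota_{\tilde s\otimes X}\circ\kappa_{\tilde s,X}$, an isomorphism onto the summand of $O$ that belongs to the simple object $\tilde s\otimes X$. Hence multiplication by $\xi$ maps $O'$ isomorphically onto the sum of the remaining summands, and $O=O'\oplus\xi O'$. As $(\xi-1)\xi=-(\xi-1)$, we have $(\xi-1)O=(\xi-1)O'$, which is a complement of $O'$. So $H\cong O'$ as objects. Since $\operatorname{Hom}(\mathbf 1,-)$ is exact, $\operatorname{Hom}(\mathbf 1,H)=(A\otimes\Bbbk)/(1+\tilde s)=A_-\otimes\Bbbk$. By Lemma~\ref{lem:nil}, Proposition~\ref{prop:structure} applies to $F(H)$.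

\emph{No even $L_i$.} By self-duality, $\pi_-[F(H)]=\sum_{X\in\mathcal X}(\pi_-[F(X)])^2\ge1$. By Proposition~\ref{prop:structure}(c) and Lemma~\ref{lem:symclass}, this number would vanish if $w_i>0$ for some even $i$. So $F(H)\cong R\otimes S(W)$ lies in $\mathtt{Ver}_p^+$, and $F(X)\otimes F(X)^*\in\mathtt{Ver}_p^+$ for $X\in\mathcal X$. If $F(X)$ had nonzero components in both parts of the grading, their tensor product would be a nonzero summand in $s\,\mathtt{Ver}_p^+$. So the claim holds for $X\in\mathcal X$, and hence for $\tilde s\otimes X$.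
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The cases $\mathcal D=\mathtt{Vec}$ and $\mathcal D=\mathtt{sVec}$ were settled in Section~\ref{sec:first}, and $\mathcal D=\mathtt{Ver}_p^+$, $p\ge5$, follows from Proposition~\ref{prop:main} and Lemma~\ref{lem:first}(d). Let $p\ge5$ and $\mathcal D=\mathtt{Ver}_p$. The objects $X$ with $F(X)\in\mathtt{Ver}_p^+$ form a tensor subcategory $\mathcal C^+$, and $F|_{\mathcal C^+}$ satisfies \eqref{eq:star}. There is a simple $X$ with $L_3\subset F(X)$, and $X\in\mathcal C^+$ by Lemma~\ref{lem:homog}. So the summands of the objects of $F(\mathcal C^+)$ form a tensor subcategory of $\mathtt{Ver}_p^+$ containing $L_3$, which is $\mathtt{Ver}_p^+$ by Lemma~\ref{lem:subcats}. By Proposition~\ref{prop:main}, $F$ maps the simple objects of $\mathcal C^+$ to simple objects. By Lemma~\ref{lem:homog}, every simple object of $\mathcal C$ is $X$ or $\tilde s\otimes X$ with $X\in\mathcal C^+$ simple, so its image is simple, and Lemma~\ref{lem:first}(d) applies.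
\end{proof}

\section{Annihilators in $\mathtt{Ver}_p$}\label{sec:converse}

For the converse we must recover an object of $\mathtt{Ver}_p$ from its annihilator. Symmetrizers and antisymmetrizers give two numerical invariants. Applying them to all Schur functors $S_\lambda X$ gives their Galois translates, and these turn out to be enough.

Let $x_a^+=\sum_{g\in S_a}g$ and $x_a^-=\sum_{g\in S_a}\operatorname{sgn}(g)g$. For $0\ne Y\in\mathtt{Ver}_p$ let $a_\pm(Y)$ be the supremum of the $a$ with $x_a^\pm\notin\operatorname{TAnn}(Y)$, and put $a_\pm(0)=0$. These numbers depend only on $\operatorname{TAnn}(Y)$, since $Y=0$ exactly if $1\in\operatorname{TAnn}(Y)$.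

\begin{lemma}\label{lem:apm}
We have $a_+(Y)=\sum_i(p-i)[Y:L_i]$, and $a_-(Y)=\sum_ii\,[Y:L_i]$ if $p$ is odd.
\end{lemma}

\begin{proof}
Write $Y=\bigoplus_bY_b$ with $Y_b$ simple and use \eqref{eq:induced}. We have $x_a^+g=x_a^+$ and $x_a^+=\sum_{g\in S_a/S_{\mathbf k}}g\cdot\sum_{h\in S_{\mathbf k}}h$, and the summands $gY^{\mathbf k}$ are independent. So $x_a^+$ is nonzero on $\operatorname{Ind}_{S_{\mathbf k}}^{S_a}Y^{\mathbf k}$ if and only if $\sum_{h\in S_{\mathbf k}}h=\bigotimes_bx^+_{k_b}$ is nonzero on $Y^{\mathbf k}$, that is, each $x^+_{k_b}$ is nonzero on $Y_b^{\otimes k_b}$. On $L_i^{\otimes k}$, $x_k^+\ne0$ if and only if $k\le p-i$. For $i=1$ this holds because $x_k^+=k!$. For $i\ge2$, $x_k^+$ factors through $S^kL_i$, and it is $k!$ times the projector onto $S^kL_i$ if $k<p$; now use Lemma~\ref{lem:sym}(a). This gives $a_+$. The action of $x_a^+$ on $(s\otimes Y)^{\otimes a}=s^{\otimes a}\otimes Y^{\otimes a}$ is $\mathrm{id}\otimes x_a^-$, so $a_-(Y)=a_+(s\otimes Y)$, and $s\otimes L_i=L_{p-i}$.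
\end{proof}

\begin{proposition}\label{prop:inj}
The map $\operatorname{TAnn}_{\mathtt{Ver}_p}$ is injective.
\end{proposition}

\begin{proof}
For $p=2$, $a_+(Y)=[Y:\mathbf 1]$ determines $Y$. Let $p$ be odd. Define additive maps $\ell,\delta\colon K_0(\mathtt{Ver}_p)\to\mathbb Z$ by $\ell(L_i)=1$ and $\delta(L_i)=2i-p$. By Lemma~\ref{lem:apm}, $p\,\ell(Y)=a_+(Y)+a_-(Y)$ and $\delta(Y)=a_-(Y)-a_+(Y)$, so $\operatorname{TAnn}(Y)$ determines $\ell(Y)$ and $\delta(Y)$.

\emph{Schur functors.} Let $|\lambda|=n<p$, $a\ge1$, and $e=e_\lambda\bullet\dots\bullet e_\lambda\in\Bbbk S_{na}$. For $f\in\Bbbk S_a$ let $\tilde f\in\Bbbk S_{na}$ be its image under the embedding that permutes $a$ consecutive blocks of size $n$. Then $(S_\lambda X)^{\otimes a}$ is the image of $e$ on $X^{\otimes na}$, and $f$ acts on it as the restriction of $\tilde f$. So $f\in\operatorname{TAnn}(S_\lambda X)$ if and only if $\tilde fe\in\operatorname{TAnn}(X)$. Hence $\operatorname{TAnn}(X)$ determines $\operatorname{TAnn}(S_\lambda X)$, and with it $\ell(\psi^n(X))$ and $\delta(\psi^n(X))$ for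 $1\le n<p$.

\emph{Passing to $\mathfrak o$.} We have $\ell(sx)=\ell(x)$ and $\delta(sx)=-\delta(x)$, so $\ell=\ell\pi_+$ and $\delta=\delta\pi_-$. Put $y_\pm=\pi_\pm[X]\in\mathfrak o$. By Lemma~\ref{lem:adams}, applied to odd representatives, $\operatorname{TAnn}(X)$ determines $\ell(\sigma_n(y_+))$ and $\delta(\sigma_n(y_-))$ for all $n\in\Gamma$. It remains to see that each of the families $(\ell\sigma_n)_n$ and $(\delta\sigma_n)_n$ spans the dual of the $\mathbb Q$-vector space $K$; then $y_+$, $y_-$ and $[X]$ are determined.

\emph{The functionals.} Index the basis $(u_m)$ by $m\in\Gamma$, let $(u_m^*)$ be the dual basis and $\omega=\sum_mu_m^*$. We have $u_m=[L_{2m+1}]-[L_{2m-1}]$ for $1\le m<r$, and $u_r=-(1+u_1+\dots+u_{r-1})=-[L_{p-2}]$. So $\ell(u_m)=0$ and $\delta(u_m)=4$ for $m<r$, while $\ell(u_r)=-1$ and $\delta(u_r)=4-p$. Thus $\ell=-u_r^*$ and $\delta=4\omega-pu_r^*$ on $K$. Since $\sigma_n(u_m)=u_{nm}$, we have $u_r^*\sigma_n=u_{r/n}^*$ and $\omega\sigma_n=\omega$. So the $\ell\sigma_n=-u^*_{r/n}$ form a basis. The span of the $\delta\sigma_n=4\omega-pu^*_{r/n}$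 contains their sum $(4r-p)\omega=(p-2)\omega$, hence $\omega$, hence all $u_m^*$.
\end{proof}

\begin{proof}[Proof of the equivalences in Theorem~\ref{thm:B}]
The implication (i)$\Rightarrow$(ii) follows from \eqref{eq:invariance}, and (ii)$\Rightarrow$(iii) is Theorem~\ref{thm:A}. If (iii) holds, $F$ is injective on isomorphism classes, so $\operatorname{TAnn}_{\mathcal C}=\operatorname{TAnn}_{\mathtt{Ver}_p}\circ F$ is injective by Proposition~\ref{prop:inj}. The implication (iii)$\Rightarrow$(iv) is Lemma~\ref{lem:subcats}, together with $\mathtt{Ver}_2=\mathtt{Vec}$. If (iv) holds, the equivalence followed by the inclusion into $\mathtt{Ver}_p$ is a tensor functor, isomorphic to $F$ by the uniqueness in Theorem~\ref{thm:CEO}; this gives (iii).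
\end{proof}

\section{Incompressibility}\label{sec:incompr}

The following proposition completes the proof of Theorem~\ref{thm:B}. The target category is arbitrary, so we can use only the vanishing of symmetric and exterior powers, which every tensor functor preserves.

\begin{proposition}\label{prop:incompr}
Every tensor subcategory $\mathcal D$ of $\mathtt{Ver}_p$ is incompressible.
\end{proposition}

\begin{proof}
Let $\Phi\colon\mathcal D\to\mathcal C'$ be a tensor functor. It suffices to show that $\Phi$ is fully faithful and maps simple objects to simple objects: its essential image then consists of the direct sums of the simple objects $\Phi(L_i)$, and is closed under subquotients. For $p=2$ we have $\mathcal D=\mathtt{Vec}$, and both properties hold because $\mathbf 1$ is simple with $\operatorname{End}(\mathbf 1)=\Bbbk$. Let $p$ be odd.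

\emph{Fully faithful.} Let $L_i\in\mathcal D$ with $i\ge2$, and suppose that $h\colon\mathbf 1\to\Phi(L_i)$ is nonzero. Put $n=p-i+1<p$. The morphism $h^{\otimes n}\colon\mathbf 1\to\Phi(L_i)^{\otimes n}$ is nonzero and fixed by $S_n$, so it is fixed by the idempotent $x_n^+/n!$, whose image is $S^n\Phi(L_i)=\Phi(S^nL_i)=0$. This is a contradiction. Hence $\operatorname{Hom}(\mathbf 1,U)\to\operatorname{Hom}(\mathbf 1,\Phi(U))$ is bijective for simple $U\in\mathcal D$, so for all $U$. Taking $U=Y^*\otimes Y'$ shows that $\Phi$ is fully faithful.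

\emph{Simple objects: two inequalities.} The images of $\mathbf 1$ and $s$ are invertible, hence simple, since tensoring with an invertible object is an equivalence. Let $L_j\in\mathcal D$ with $2\le j\le p-2$, let $X=\Phi(L_j)$, and suppose that $0\to X'\to X\to X''\to0$ is exact with $X',X''\ne0$. For $U\ne0$ in $\mathcal C'$ let $\alpha(U)$ and $\beta(U)$ be the largest $n\le p-1$ with $\Lambda^nU\ne0$ and $S^nU\ne0$, respectively. Both are at least $1$, and all lower powers are nonzero, since $\Lambda^nU$ is a quotient of $\Lambda^kU\otimes U^{\otimes(n-k)}$ and likewise for $S^n$. Filter $X^{\otimes n}$ by the subobjects $G_k$, the sum of the products with at least $k$ factors $X'$ and the others $X$. The filtration is $S_n$-stable and, by exactness of $\otimes$, $G_k/G_{k+1}$ is induced from the action of $S_k\times S_{n-k}$ on $X'^{\otimes k}\otimes X''^{\otimes(n-k)}$. For $n<p$, taking the image of an idempotent of $\Bbbk S_n$ is exact, so $\Lambda^nX$ has a filtration with subquotients $\Lambda^kX'\otimes\Lambda^{n-k}X''$, and $S^nX$ has one with subquotients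 $S^kX'\otimes S^{n-k}X''$. By Lemma~\ref{lem:sym}(a), $S^{p-j+1}L_j=0$ and $\Lambda^{j+1}L_j=s^{\otimes(j+1)}\otimes S^{j+1}L_{p-j}=0$, where $p-j+1$ and $j+1$ are less than $p$. As tensor products of nonzero objects are nonzero,
\[
\alpha(X')+\alpha(X'')\le j,\qquad\beta(X')+\beta(X'')\le p-j .
\]
In particular all four numbers are at most $p-3$.

\emph{Simple objects: dimensions.} For $f\in\operatorname{End}(U'\otimes U)$ define the partial trace $\operatorname{ptr}(f)=(\mathrm{id}\otimes\operatorname{ev}'_U)(f\otimes\mathrm{id})(\mathrm{id}\otimes\operatorname{coev}_U)\in\operatorname{End}(U')$. Then $\operatorname{ptr}(f\circ(g\otimes\mathrm{id}))=\operatorname{ptr}(f)\circ g$ and $\operatorname{ptr}(\mathrm{id})=\dim U$. For $U'=U^{\otimes a}$, the partial trace of a transposition $(k\ \,a{+}1)$ is the identity: for $k=a$ this is the zigzag identity, and the other cases follow by conjugating with $S_a$. The decomposition of $S_{a+1}$ into cosets of $S_a$ gives $x^\pm_{a+1}=\bigl(1\pm\sum_{k=1}^a(k\ \,a{+}1)\bigr)x_a^\pm$, hence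
\[
\operatorname{ptr}(x_{a+1}^\pm)=(\dim U\pm a)\,x_a^\pm\quad\text{on }U^{\otimes a}.
\]
Let $U$ be $X'$ or $X''$. For $a=\alpha(U)\le p-3$ we have $x^-_{a+1}=0$ and $x_a^-\ne0$, so $\dim U=\alpha(U)$ in $\Bbbk$. For $a=\beta(U)$ we have $x^+_{a+1}=0$ and $x^+_a\ne0$, so $\dim U=-\beta(U)$. Thus $\alpha(U)+\beta(U)$ is a positive multiple of $p$, and
\[
2p\le\alpha(X')+\beta(X')+\alpha(X'')+\beta(X'')\le j+(p-j)=p,
\]
a contradiction. So $\Phi(L_j)$ is simple.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cou}
Kevin Coulembier, \emph{A special class of prime ideals for infinite symmetric group algebras}, arXiv:2507.03309 (2025).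

\bibitem{Del}
Deligne, \emph{Cat\'egories tannakiennes}.

\bibitem{Wat}
Waterhouse, \emph{Introduction to Affine Group Schemes}.

\end{thebibliography}
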